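\title{Sequences of Esnault--Levine--Wittenberg indices}

\begin{abstract}
The $r$-th Esnault--Levine--Wittenberg index of a proper scheme $X$ over a field is the ideal of $\mathbb{Z}$ generated by the Euler characteristics of the coherent sheaves on $X$ with support of dimension at most $r$. We study which sequences of integers occur as indices. Two conditions are natural: the ideals increase with $r$, and the drop from the $0$-th index to the $r$-th is bounded by the denominator of the Todd class. We show that these conditions characterize the sequences of indices in dimension $n\le 2$ and fail to do so in every dimension $n\ge 3$, because Serre duality bounds the drop from $r-1$ to $r$ by a factor of $2$ when $r$ is odd. We classify the sequences for $n\le 3$, show that in characteristic $0$ proper schemes and smooth projective varieties give the same sequences, and prove a further necessary condition in characteristic $0$.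
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a proper scheme over a field $k$. The index of $X$ is the greatest common divisor of the degrees $[\kappa(x):k]$ of its closed points. A coherent sheaf with finite support has a filtration by residue fields, so its Euler characteristic is a sum of such degrees, and the index generates the ideal of all these Euler characteristics. Allowing larger supports leads to the \emph{Esnault--Levine--Wittenberg indices}
\[
\mathrm{elw}_r(X)=\bigl(\chi(X,F)\ :\ F \text{ coherent on } X,\ \dim\operatorname{supp}F\le r\bigr)\subset\mathbb{Z},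
\qquad r\ge 0 .
\]
They form a chain $\mathrm{elw}_0(X)\subset\mathrm{elw}_1(X)\subset\cdots$ that is constant from $r=\dim X$ on. For $X\neq\emptyset$ they are nonzero, and we identify each with its positive generator. We say that $X$ \emph{realizes} a sequence $(e_0,\dots,e_n)$ of positive integers, and write $\mathrm{elw}(X)=(e_0,\dots,e_n)$, if $\dim X=n$ and $\mathrm{elw}_r(X)=(e_r)$ for $0\le r\le n$. If $X$ has a rational point, all indices are $1$. The real conic $x^2+y^2+z^2=0$ has only points of degree $2$ and has $\chi(\mathcal{O})=1$, so it realizes $(2,1)$.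

How far can the indices drop? If $V$ is smooth and projective of dimension $r$, Riemann--Roch gives $\chi(\mathcal{O}_V)=\deg\mathrm{td}_r$, where $\mathrm{td}_1=c_1/2$, $\mathrm{td}_2=(c_1^2+c_2)/12$, $\mathrm{td}_3=c_1c_2/24$, and in general the denominator is
\[
\mu_{\rm td}(r)=\prod_{p\le r+1,\ p\text{ prime}}p^{[r/(p-1)]},
\]
with $[\,\cdot\,]$ the integer part. Thus $\mu_{\rm td}(0),\dots,\mu_{\rm td}(4)$ are $1,2,12,24,720$. The numerator is a zero-cycle on $V$, so $\mu_{\rm td}(r)\chi(\mathcal{O}_V)\in\mathrm{elw}_0(V)$. It is known that $\mu_{\rm td}(r)\cdot\mathrm{elw}_r(X)\subset\mathrm{elw}_0(X)$ for every proper scheme $X$ over a field of characteristic $0$ and every $r$. One may guess that this inclusion and the chain above are the only constraints. That is the statement of the following problem from \cite{Kollar}.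

\medskip
\noindent\textbf{Problem.} \emph{Let $e_0,\dots,e_n$ be positive integers. Prove or disprove: there are a field $k$ and an $X$ over $k$ realizing $(e_0,\dots,e_n)$ if and only if}
\begin{itemize}
\item[(C1)] $e_{r+1}\mid e_r$ \emph{for $0\le r<n$, and}
\item[(C2)] $e_0\mid\mu_{\rm td}(r)\,e_r$ \emph{for $0\le r\le n$.}
\end{itemize}
\emph{In version (a), $X$ ranges over proper $k$-schemes; in version (b), over smooth proper $k$-varieties.}
\medskip

Condition (C2) compares every index with $e_0$ only. Consecutive indices satisfy relations that it does not see, and the first of them comes from Serre duality.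

\begin{theorem}\label{thm:odd}
Let $X$ be proper over any field. If $r$ is odd, then $2\,\mathrm{elw}_r(X)\subset\mathrm{elw}_{r-1}(X)$. Hence for $n\ge3$ the sequence $(e_0,\dots,e_n)=(3,3,3,1,\dots,1)$ satisfies \textup{(C1)} and \textup{(C2)}, but is realized by no proper scheme over any field.
\end{theorem}

In dimension at most $3$ this is the only missing condition.

\begin{theorem}\label{thm:class}
Let $n\le 3$. For a sequence $(e_0,\dots,e_n)$ of positive integers the following are equivalent.
\begin{itemize}
\item[(i)] It is realized by a proper scheme over some field.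
\item[(ii)] It is realized by a smooth projective variety over some field of characteristic $0$.
\item[(iii)] Conditions \textup{(C1)} and \textup{(C2)} hold and, when $n=3$, also $e_2\mid 2e_3$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
Versions (a) and (b) of the Problem are both false for every $n\ge3$ and both true for $n\le 2$.
\end{corollary}

\begin{proof}
For $n\ge3$ the sequence of Theorem~\ref{thm:odd} violates the ``if'' direction in both versions. For $n\le2$, condition (iii) of Theorem~\ref{thm:class} is (C1) and (C2), and the class of smooth proper varieties lies between the classes in (ii) and (i).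
\end{proof}

Reducible schemes with prescribed indices are easy to assemble from a few building blocks. The passage to smooth varieties works in all dimensions and shows that in characteristic $0$ the two versions of the Problem ask the same question.

\begin{theorem}\label{thm:smooth}
Let $\operatorname{char}k=0$, $n\ge1$, and let $T\ne\emptyset$ be a proper $k$-scheme with $\dim T\le n$. There are a purely transcendental extension $k'/k$ and a smooth projective geometrically integral $k'$-variety $X$ of dimension $n$ with $\mathrm{elw}_r(X)=\mathrm{elw}_r(T)$ for $0\le r\le n$.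
\end{theorem}

In higher dimensions there are more conditions. Let $v_p$ denote the $p$-adic valuation.

\begin{theorem}\label{thm:consec}
Let $\operatorname{char}k=0$, let $X$ be a proper $k$-scheme and $r\ge1$. Then $\gamma_r\cdot\mathrm{elw}_r(X)\subset\mathrm{elw}_{r-1}(X)$, where
\[
\gamma_r=2\ \ (r\text{ odd}),\qquad
\gamma_r=2^{2+v_2(r)}\prod_{p>2\text{ prime},\ (p-1)\mid r}p^{1+v_p(r)}\ \ (r\text{ even}),
\]
so that $\gamma_2=24$, $\gamma_4=240$, $\gamma_6=504$. For example, $(9,9,9,9,1)$ satisfies \textup{(C1)}, \textup{(C2)} and the condition of Theorem~\ref{thm:odd}, but is not realized in characteristic $0$.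
\end{theorem}

We do not have a complete classification for $n\ge4$.

Section~\ref{sec:G0} rewrites the indices in terms of Grothendieck groups. Sections~\ref{sec:dual} and~\ref{sec:RR} prove the necessary conditions. Section~\ref{sec:generic} contains the tool behind every construction: the indices of a generic member of a linear system can be computed on the ambient variety. Sections~\ref{sec:smooth}--\ref{sec:class} use it to prove Theorems~\ref{thm:smooth} and~\ref{thm:class}.

\medskip
\noindent\textbf{Conventions.} A variety is an integral separated scheme of finite type over a field. No assumption on the field is made unless stated. We put $\mathrm{elw}_{-1}=0$. A \emph{modification} is a proper morphism $V'\to V$ of varieties that is an isomorphism over a dense open subset of $V$.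

\section{The indices and the dimension filtration}\label{sec:G0}

Let $Y$ be a scheme of finite type over $k$. We write $G_0(Y)$ for the Grothendieck group of coherent sheaves and $K_0(Y)$ for the Grothendieck ring of vector bundles; $G_0(Y)$ is a $K_0(Y)$-module by tensor product, and an element $a\in K_0(Y)$ also denotes $a\cdot[\mathcal{O}_Y]\in G_0(Y)$. If $Y$ is smooth and projective, coherent sheaves have finite resolutions by vector bundles and $K_0(Y)=G_0(Y)$. A flat morphism $f$ induces $f^*$ on $G_0$. A proper morphism $f\colon Y'\to Y$ induces $f_*[F]=\sum(-1)^i[R^if_*F]$, and $f_*(f^*a\cdot\beta)=a\cdot f_*\beta$ for $a\in K_0(Y)$, $\beta\in G_0(Y')$. For $U\subset Y$ open, the localization sequence $G_0(Y\setminus U)\to G_0(Y)\to G_0(U)\to0$ is exact. If $Y$ is proper, $\chi$ is a homomorphism $G_0(Y)\to\mathbb{Z}$, unchanged by extension of the base field, and $\chi\circ f_*=\chi$ by the Leray spectral sequence.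

Let $F_rG_0(Y)$ be the subgroup generated by the sheaves with support of dimension $\le r$; it is $0$ for $r<0$. For $X$ proper, $\mathrm{elw}_r(X)=\chi(F_rG_0(X))$.

\begin{lemma}\label{lem:rank}
Let $Y$ be of finite type over $k$.
\begin{itemize}
\item[(a)] If $Y$ is integral of dimension $r$ and $F$ is coherent of generic rank $\rho$, then $[F]-\rho[\mathcal{O}_Y]\in F_{r-1}G_0(Y)$.
\item[(b)] $F_rG_0(Y)$ is generated by the classes $[\mathcal{O}_V]$ with $V\subset Y$ integral, closed, of dimension $\le r$.
\item[(c)] For a line bundle $\mathcal{L}$, multiplication by $1-[\mathcal{L}]$ maps $F_rG_0(Y)$ into $F_{r-1}G_0(Y)$.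
\end{itemize}
\end{lemma}

\begin{proof}
(a) On a dense open $U$ the sheaf $F$ is free of rank $\rho$. The class vanishes in $G_0(U)$, so it comes from $G_0(Y\setminus U)$, and $\dim(Y\setminus U)<r$.

(b) Let $F$ have support $Z$, with reduced structure, of dimension $\le r$. Filtering by powers of the ideal of $Z$, we may assume that $F$ is an $\mathcal{O}_Z$-module. If $V_i$ are the components of $Z$, the kernel and cokernel of $F\to\bigoplus F|_{V_i}$ are supported on the intersections $V_i\cap V_j$, which have dimension $<r$. Now (a) and induction on $r$ give the claim.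

(c) By (b) it suffices to treat $[\mathcal{O}_V]$, and $[\mathcal{O}_V]-[\mathcal{L}|_V]\in F_{r-1}$ by (a).
\end{proof}

Part (a) drives all the necessary conditions: modulo $\mathrm{elw}_{r-1}$, the Euler characteristic of a sheaf on an $r$-dimensional variety depends only on its rank. So any identity between Euler characteristics of sheaves of different ranks bounds $\chi(\mathcal{O})$ modulo $\mathrm{elw}_{r-1}$.

\begin{lemma}\label{lem:funct}
All schemes below are proper over $k$.
\begin{itemize}
\item[(a)] If there is a $k$-morphism $f\colon Y\to X$, then $\mathrm{elw}_r(Y)\subset\mathrm{elw}_r(X)$ for all $r$.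
\item[(b)] For every integral closed $V\subset X$ of dimension $r$ choose a modification $V'\to V$. Then $\chi(\mathcal{O}_{V'})\equiv\chi(\mathcal{O}_V)$ modulo $\mathrm{elw}_{r-1}(X)$, and $\mathrm{elw}_r(X)$ is generated by $\mathrm{elw}_{r-1}(X)$ and the numbers $\chi(\mathcal{O}_{V'})$.
\item[(c)] $\mathrm{elw}_r(X\sqcup Y)=\mathrm{elw}_r(X)+\mathrm{elw}_r(Y)$; the generator is the gcd.
\item[(d)] If $K/k$ is finite of degree $d$ and $Y$ is a proper $K$-scheme, then $\mathrm{elw}_r$ of $Y$ over $k$ is $d$ times $\mathrm{elw}_r$ of $Y$ over $K$.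
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sheaves $R^if_*F$ are supported on $f(\operatorname{supp}F)$, so $f_*F_rG_0(Y)\subset F_rG_0(X)$. (b) For $f\colon V'\to V$, the sheaf $f_*\mathcal{O}_{V'}$ has generic rank $1$ and the higher direct images have generic rank $0$. Lemma~\ref{lem:rank}(a) gives the congruence, and Lemma~\ref{lem:rank}(b) the generation. (c) $G_0$ and its filtration are additive. (d) Cohomology groups are $K$-vector spaces, so their $k$-dimension is $d$ times their $K$-dimension.
\end{proof}

By Chow's lemma, $V'$ in (b) can be taken projective; in characteristic $0$, by Hironaka's resolution of singularities, smooth and projective.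

We also need two facts on Chow groups $CH_d(Y)$, the groups of $d$-dimensional cycles modulo rational equivalence. An \emph{affine bundle} of rank $\rho$ is a morphism $Y'\to Y$ that is Zariski locally on $Y$ a projection $U\times\mathbb{A}^\rho\to U$.
\begin{itemize}
\item[(CH1)] The rule $[V]\mapsto[\mathcal{O}_V]$ defines a surjection $CH_d(Y)\to F_dG_0(Y)/F_{d-1}G_0(Y)$ \cite[Ex.~15.1.5]{Fulton}.
\item[(CH2)] For an affine bundle $Y'\to Y$ of rank $\rho$, flat pullback $CH_d(Y)\to CH_{d+\rho}(Y')$ is surjective for all $d$ \cite[Prop.~1.9]{Fulton}.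
\end{itemize}

\begin{lemma}\label{lem:PM}
Let $x=1-[\mathcal{O}(-1)]\in K_0(\mathbb{P}^M_k)$. Then $x^{M+1}=0$, $\chi(x^j)=1$ for $0\le j\le M$, and $F_tG_0(\mathbb{P}^M)$ is spanned by the $x^j$ with $j\ge M-t$.
\end{lemma}

\begin{proof}
The Koszul complex of the coordinates is exact and gives $x^{M+1}=0$. The sequence $0\to\mathcal{O}_\Lambda(-1)\to\mathcal{O}_\Lambda\to\mathcal{O}_{\Lambda'}\to0$ for a hyperplane $\Lambda'$ in a linear subspace $\Lambda$ shows that $x^j$ is the class of a linear subspace of codimension $j$, whence $\chi(x^j)=1$. By (CH2), $CH_d(\mathbb{A}^M)=0$ for $d<M$, so $CH_d(\mathbb{P}^{M-1})\to CH_d(\mathbb{P}^M)$ is onto for $d<M$; thus $CH_d(\mathbb{P}^M)$ is generated by a linear subspace. Now use (CH1) and induction on $t$.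
\end{proof}

\section{Duality in odd dimension}\label{sec:dual}

Let $V$ be a smooth projective threefold. Serre duality gives $\chi(\omega_V)=-\chi(\mathcal{O}_V)$. But $\omega_V$ has rank $1$, so $\chi(\omega_V)\equiv\chi(\mathcal{O}_V)$ modulo $\mathrm{elw}_2(V)$ by Lemma~\ref{lem:rank}(a). Hence $2\chi(\mathcal{O}_V)\in\mathrm{elw}_2(V)$. This is the whole idea. To cover all fields we avoid resolution of singularities, so we must allow singular $V$. Then $\omega_V$ is replaced by the sheaves $\mathcal{E}xt^i(\mathcal{O}_V,\omega_P)$ on an ambient projective space $P$: one of them has rank $1$, and the others have smaller support.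

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
By Lemma~\ref{lem:funct}(a),(b) and Chow's lemma it suffices to show $2\chi(\mathcal{O}_V)\in\mathrm{elw}_{r-1}(V)$ for a projective variety $V$ of odd dimension $r$. Let $V\subset P=\mathbb{P}^N_k$, $c=N-r$, and $\mathcal{E}^i=\mathcal{E}xt^i_P(\mathcal{O}_V,\omega_P)$. These are coherent sheaves killed by the ideal of $V$, hence coherent $\mathcal{O}_V$-modules. The stalk of $\mathcal{E}^i$ at $y\in V$ is isomorphic to $\operatorname{Ext}^i_R(R/I,R)$, where $R=\mathcal{O}_{P,y}$ is regular and $I$ is a prime of height $c$.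
\begin{itemize}
\item For $i<c$ we have $\mathcal{E}^i=0$: the ring $R$ is Cohen--Macaulay, so $I$ contains a regular sequence of length $c$.
\item For $i>c$ we have $\dim\operatorname{supp}\mathcal{E}^i\le N-i<r$: the global dimension of $R$ is $\dim R$, so the stalk vanishes unless $\dim R\ge i$.
\item $\mathcal{E}^c$ has generic rank $1$: at the generic point of $V$, $R$ has dimension $c$, $R/I=\kappa$ is the residue field, and the Koszul resolution gives $\operatorname{Ext}^c_R(\kappa,R)\cong\kappa$.
\end{itemize}
The spectral sequence $H^p(P,\mathcal{E}^q)\Rightarrow\operatorname{Ext}^{p+q}_P(\mathcal{O}_V,\omega_P)$ and Serre duality on $P$, in the form $\operatorname{Ext}^i_P(\mathcal{O}_V,\omega_P)\cong H^{N-i}(V,\mathcal{O}_V)^*$, give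
\[
\sum_i(-1)^i\chi(\mathcal{E}^i)=\sum_i(-1)^i\dim\operatorname{Ext}^i_P(\mathcal{O}_V,\omega_P)=(-1)^N\chi(\mathcal{O}_V).
\]
Modulo $\mathrm{elw}_{r-1}(V)$ the left side is $(-1)^c\chi(\mathcal{O}_V)$, by the three facts above and Lemma~\ref{lem:rank}(a). Since $N-c=r$, we get $(1-(-1)^r)\chi(\mathcal{O}_V)\in\mathrm{elw}_{r-1}(V)$. For odd $r$ this is the claim.

Now let $n\ge3$, $e_0=e_1=e_2=3$ and $e_3=\dots=e_n=1$. Condition (C1) holds. Condition (C2) holds for $r\le2$ because $e_r=e_0$, and for $r\ge3$ because $[r/2]\ge1$ gives $3\mid\mu_{\rm td}(r)$. A proper scheme realizing the sequence would have $e_2\mid 2e_3$, that is, $3\mid2$.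
\end{proof}

\begin{remark}\label{rem:parity}
The real conic shows that the factor $2$ is needed. For even $r$ the statement fails: Example~\ref{ex:ci} gives a cubic surface $S$ with $\mathrm{elw}(S)=(3,3,1)$. Moreover $S\times\mathbb{P}^1$ maps to $S$ and contains $S$, so it realizes $(3,3,1,1)$ by Lemma~\ref{lem:funct}(a). Thus the factor $3$ in $\mu_{\rm td}(3)=24$ cannot be removed from (C2), but on a threefold it can only be lost between $e_1$ and $e_2$.
\end{remark}

\section{Conditions from Riemann--Roch}\label{sec:RR}

Let $V\subset\mathbb{P}^N_k$ be a variety that is a local complete intersection, with normal bundle $\mathcal{N}$. Its virtual tangent bundle is $T_V=[T_{\mathbb{P}^N}|_V]-[\mathcal{N}]\in K_0(V)$; for smooth $V$ this is the class of the tangent bundle. Riemann--Roch \cite[Cor.~18.3.1]{Fulton} states that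
\begin{equation}\label{eq:RR}
\chi(V,a)=\deg\bigl(\mathrm{ch}(a)\,\mathrm{td}(T_V)\cap[V]\bigr)\qquad(a\in K_0(V)),
\end{equation}
where $\deg$ is the degree over $k$ of the zero-dimensional part, $\mathrm{ch}$ is a ring homomorphism with $\mathrm{ch}(\mathcal{L})=e^{c_1(\mathcal{L})}$, and $\mathrm{td}=\prod x_i/(1-e^{-x_i})$ in terms of Chern roots $x_i$.

\subsection*{Dimension at most three, over any field}

\begin{proposition}\label{prop:nec}
Let $X\neq\emptyset$ be proper over any field and $e_r=\mathrm{elw}_r(X)$. Then $e_0\mid2e_1$, $e_0\mid12e_2$, $e_2\mid 2e_3$ and $e_0\mid24e_3$.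
\end{proposition}

\begin{proof}
Theorem~\ref{thm:odd} gives $e_0\mid 2e_1$ and $e_2\mid2e_3$. The last relation follows from the second and third, so it remains to prove $e_0\mid12e_2$. Let $V\subset X$ be an integral closed surface. By Chow's lemma and Lipman's resolution of excellent surfaces by normalizations and blow-ups \cite{Lipman}, there is a modification $V'\to V$ with $V'$ regular and projective. Over an imperfect field $V'$ need not be smooth, but a regular closed subscheme of the regular scheme $\mathbb{P}^N$ is a local complete intersection, so \eqref{eq:RR} applies: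
\[
12\chi(\mathcal{O}_{V'})=\deg\bigl((c_1^2+c_2)(T_{V'})\cap[V']\bigr).
\]
The right side is the degree of an integral zero-cycle, so it lies in $\mathrm{elw}_0(V')\subset\mathrm{elw}_0(X)$. By Lemma~\ref{lem:funct}(b), $\mathrm{elw}_2(X)$ is generated by these $\chi(\mathcal{O}_{V'})$ and by $e_1$, and $e_0\mid 12e_1$.
\end{proof}

\subsection*{Consecutive indices in characteristic zero}

Let $V$ be smooth and projective of dimension $r$, with Chern roots $x_1,\dots,x_r$ of $T_V$, and write $\int$ for the degree of the part of degree $r$. Substituting $\ell x_i$ for $x_i$ multiplies $\mathrm{td}_r$ by $\ell^r$, so for every integer $\ell\ne0$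
\begin{equation}\label{eq:scale}
\int\prod_{i=1}^r\frac{x_i}{1-e^{-\ell x_i}}=\ell^{-r}\int\prod_{i=1}^r\frac{\ell x_i}{1-e^{-\ell x_i}}=\int\mathrm{td}_r=\chi(\mathcal{O}_V).
\end{equation}
For $\ell=-1$ we have $x/(1-e^{x})=-e^{-x}\cdot x/(1-e^{-x})$, so the left side is $(-1)^r\chi(\omega_V)$, and \eqref{eq:scale} is the numerical form of Serre duality used in Section~\ref{sec:dual}. For $\ell\ge2$ the left side is again an Euler characteristic, but of a class of rank $\ell^{-r}$, which exists only after inverting $\ell$. On a curve with $\ell=2$ the class is $\eta=\frac14(3-[\omega_V])$: it has rank $\frac12$, and $\chi(\eta)=\frac14(3+1)\chi(\mathcal{O}_V)=\chi(\mathcal{O}_V)$.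

\begin{proof}[Proof of Theorem~\ref{thm:consec}]
We may assume $X\ne\emptyset$; let $e_s=\mathrm{elw}_s(X)$. Let $V\subset X$ be integral and closed of dimension $r$, and $V'\to V$ a modification with $V'$ smooth and projective. This is the only use of characteristic $0$. Fix $\ell\ge2$. The polynomial $\prod_{i=1}^r(1+t_i+\dots+t_i^{\ell-1})$ is symmetric with integer coefficients, so it equals $\Phi(\sigma_1,\dots,\sigma_r)$ for an integer polynomial $\Phi$ in the elementary symmetric functions. Put $\theta=\Phi([\Lambda^1\Omega_{V'}],\dots,[\Lambda^r\Omega_{V'}])\in K_0(V')$. Since $\mathrm{ch}(\Lambda^j\Omega_{V'})=\sigma_j(e^{-x_1},\dots,e^{-x_r})$,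
\[
\mathrm{ch}(\theta)=\prod_i\bigl(1+e^{-x_i}+\dots+e^{-(\ell-1)x_i}\bigr)=\prod_i\frac{1-e^{-\ell x_i}}{1-e^{-x_i}},
\]
and $\theta$ has rank $\ell^r$. In $K_0(V')[1/\ell]$ let $u=1-\ell^{-r}\theta$, of rank $0$, and $\eta=\ell^{-r}(1+u+\dots+u^r)$. As $\mathrm{ch}(u)$ has no term of degree $0$, we have $\mathrm{ch}(u)^{r+1}=0$, so $\mathrm{ch}(\eta)=\mathrm{ch}(\theta)^{-1}$. By \eqref{eq:RR} and \eqref{eq:scale},
\[
\chi(\eta)=\int\prod_i\frac{1-e^{-x_i}}{1-e^{-\ell x_i}}\cdot\frac{x_i}{1-e^{-x_i}}=\chi(\mathcal{O}_{V'}).
\]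
On the other hand $\eta=\ell^{-r}+\nu$ with $\nu$ of rank $0$, and $\chi(\nu)\in\mathrm{elw}_{r-1}(V')[1/\ell]$ by Lemma~\ref{lem:rank}(a). Hence $(\ell^r-1)\chi(\mathcal{O}_{V'})\in e_{r-1}\mathbb{Z}[1/\ell]$. By Lemma~\ref{lem:funct}(b) we get $(\ell^r-1)e_r\in e_{r-1}\mathbb{Z}[1/\ell]$, that is,
\begin{equation}\label{eq:val}
v_p(e_{r-1})\le v_p(e_r)+v_p(\ell^r-1)\qquad\text{for every prime }p\nmid\ell .
\end{equation}

It remains to find for each $p$ an $\ell$ with $v_p(\ell^r-1)=v_p(\gamma_r)$. For $p$ odd let $\ell\ge2$ be a primitive root modulo $p^2$; it is then a primitive root modulo every $p^j$, so $p^j\mid\ell^r-1$ if and only if $(p-1)p^{j-1}\mid r$. Thus $v_p(\ell^r-1)$ is $0$ if $(p-1)\nmid r$, which is always the case for odd $r$, and $1+v_p(r)$ otherwise. For $p=2$ let $\ell=3$. If $r$ is odd, $3^r-1\equiv2\bmod4$. If $r$ is even, start from $v_2(3^2-1)=3$ and note that for $y\equiv1\bmod4$, squaring $y$ raises $v_2(y-1)$ by $v_2(y+1)=1$, while replacing $y$ by an odd power $y^j$ multiplies $y-1$ by the odd number $1+y+\dots+y^{j-1}$.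 So $v_2(3^r-1)=2+v_2(r)$. This proves $e_{r-1}\mid\gamma_re_r$.

The sequence $(9,9,9,9,1)$ satisfies (C1); it satisfies (C2) because $e_r=e_0$ for $r\le3$ and $9\mid720=\mu_{\rm td}(4)$; and $e_{r-1}\mid2e_r$ for $r=1,3$. But $e_3=9$ does not divide $\gamma_4e_4=240$.
\end{proof}

\begin{remark}
Theorem~\ref{thm:consec} does not replace (C2): the sequence $(8,8,1)$ satisfies $e_0\mid\gamma_1e_1$ and $e_1\mid\gamma_2e_2=24$, but $8\nmid12$.
\end{remark}

\section{Generic members of linear systems}\label{sec:generic}

To realize a sequence we must bound $\chi(\mathcal{O}_V)$ for \emph{all} subvarieties $V$ of some $X$. For a given variety this is hard. It becomes easy when $X$ is the generic fiber of a family whose total space is an affine bundle over a known scheme $B$: a subvariety of $X$ spreads out to the total space, and there (CH2) says that its class comes from $B$.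

\begin{lemma}\label{lem:spread}
Let $B$ be of finite type over $k$, let $\mathbb{W}$ be an affine space of dimension $w$ over $k$, let $m\ge 0$, and let $\mathcal{X}\to B$ be a composition of affine bundles of total rank $w-m$. Let $\mathcal{X}\to\mathbb{W}$ be a $k$-morphism with generic fiber $X$ over $k'=k(\mathbb{W})$, and let $q\colon X\to\mathcal{X}\to B$. Then $q$ is flat; for $Z\subset B$ integral and closed, $q^{-1}(Z)$ is empty or integral of dimension $\dim Z-m$; and
\[
F_sG_0(X)=q^*F_{s+m}G_0(B)\qquad\text{for all }s.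
\]
\end{lemma}

\begin{proof}
The map $X\to\mathcal{X}$ is a localization, so $q$ is flat. If $\mathcal{V}\subset\mathcal{X}$ is integral and closed of dimension $d$, its generic fiber over $\mathbb{W}$ is empty or integral with the same function field, hence of dimension $d-w$ over $k'$. So restriction maps $F_dG_0(\mathcal{X})$ to $F_{d-w}G_0(X)$. The preimage $\mathcal{X}_Z$ of $Z$ is integral of dimension $\dim Z+w-m$, and $q^{-1}(Z)$ is its generic fiber. This gives the claim on $q^{-1}(Z)$ and the inclusion ``$\supset$''.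

For ``$\subset$'' we use induction on $s$, the case $s<0$ being trivial. Let $V\subset X$ be integral and closed of dimension $s$. Its closure $\mathcal{V}\subset\mathcal{X}$ is integral of dimension $s+w$ with generic fiber $V$. By (CH2), $[\mathcal{V}]=\sum n_j[\mathcal{X}_{Z_j}]$ in $CH_{s+w}(\mathcal{X})$ with $Z_j\subset B$ integral of dimension $s+m$. By (CH1), $[\mathcal{O}_{\mathcal{V}}]-\sum n_j[\mathcal{O}_{\mathcal{X}_{Z_j}}]\in F_{s+w-1}G_0(\mathcal{X})$. Restricting to $X$ gives $[\mathcal{O}_V]-q^*\sum n_j[\mathcal{O}_{Z_j}]\in F_{s-1}G_0(X)$.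
\end{proof}

\begin{corollary}\label{cor:trans}
If $B$ is proper over $k$ and $k'=k(t_1,\dots,t_w)$ is purely transcendental, then $\mathrm{elw}_r(B_{k'})=\mathrm{elw}_r(B)$ for all $r$.
\end{corollary}

\begin{proof}
Take $\mathcal{X}=B\times\mathbb{W}$ and $m=0$. Then $q^*$ is base change, which preserves $\chi$.
\end{proof}

Let $W\subset H^0(B,\mathcal{L})$ be a finite-dimensional subspace with basis $s_1,\dots,s_w$, regarded as an affine space with coordinates $t_1,\dots,t_w$. The \emph{generic section} from $W$ is $\sum t_js_j$, a section of $\mathcal{L}$ on $B_{k(W)}$.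

\begin{proposition}\label{prop:generic}
Let $B$ be a proper $k$-variety and $\mathcal{L}_1,\dots,\mathcal{L}_m$ line bundles generated by finite-dimensional subspaces $W_i\subset H^0(B,\mathcal{L}_i)$. Let $k'=k(W_1\times\dots\times W_m)$ and let $X\subset B_{k'}$ be the common zero scheme of the $m$ generic sections. Assume $X\ne\emptyset$, and put $f=\prod_i(1-[\mathcal{L}_i^{-1}])\in K_0(B)$. Then $X$ is integral of dimension $\dim B-m$, $\chi(X,\mathcal{O}_X)=\chi(B,f)$, and
\[
\mathrm{elw}_s(X)=\{\chi(B,\beta f)\ :\ \beta\in F_{s+m}G_0(B)\}\qquad\text{for all }s.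
\]
If $B$ is smooth, $X$ is regular.
\end{proposition}

\begin{proof}
Let $\mathbb{W}=\prod W_i$, $w=\dim\mathbb{W}$, and $\mathcal{X}=\{(b,(s_i)):s_i(b)=0\text{ for all }i\}\subset B\times\mathbb{W}$. Because $W_i$ generates $\mathcal{L}_i$, the map $\bigoplus W_i\otimes\mathcal{O}_B\to\bigoplus\mathcal{L}_i$ is onto, and $\mathcal{X}$ is the total space of its kernel, a vector bundle of rank $w-m$. The generic fiber of $\mathcal{X}\to\mathbb{W}$ is $X$. Lemma~\ref{lem:spread} gives integrality and the dimension. If $B$ is smooth, so is $\mathcal{X}$, and $X$ is a localization of it. It remains to show $\chi(X,q^*[\mathcal{O}_Z])=\chi(B,[\mathcal{O}_Z]f)$ for $Z\subset B$ integral and closed.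

Let $k_i=k(W_1\times\dots\times W_i)$ and let $Z_i\subset Z_{k_i}$ be the zero scheme of the first $i$ generic sections, so that $Z_0=Z$ and $Z_m=q^{-1}(Z)$. By Lemma~\ref{lem:spread}, applied to $\mathcal{L}_1,\dots,\mathcal{L}_i$, the scheme $Z_i$ is empty or integral. Suppose it is integral with function field $\kappa$. Then $(Z_i)_{k_{i+1}}$ is integral with function field $\kappa(t_1,t_2,\dots)$, where the $t_j$ are the coordinates on $W_{i+1}$. The basis sections $s_j$ of $W_{i+1}$ do not all vanish at the generic point of $Z_i$, so $\sum t_js_j$ is nonzero at the generic point of $(Z_i)_{k_{i+1}}$. Hence $0\to\mathcal{L}_{i+1}^{-1}\to\mathcal{O}\to\mathcal{O}_{Z_{i+1}}\to0$ is exact on $(Z_i)_{k_{i+1}}$, also when $Z_{i+1}=\emptyset$. In all cases $[\mathcal{O}_{Z_{i+1}}]=[\mathcal{O}_{Z_i}](1-[\mathcal{L}_{i+1}^{-1}])$ on $B_{k_{i+1}}$. So $[\mathcal{O}_{Z_m}]=[\mathcal{O}_Z]f$ in $G_0(B_{k'})$.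
\end{proof}

\begin{example}\label{ex:ci}
Let $X$ be the generic complete intersection of degrees $d_1,\dots,d_m$ in $\mathbb{P}^M_{\mathbb{Q}}$, $m\le M$, defined over a purely transcendental extension of $\mathbb{Q}$. It is nonempty, and $f=\prod(1-(1-x)^{d_i})=f_mx^m+f_{m+1}x^{m+1}+\cdots$. By Lemma~\ref{lem:PM}, $\chi(x^{M-m-s}f)=f_m+\dots+f_{m+s}$, while $x^jf=0$ for $j>M-m$. So $\mathrm{elw}_s(X)$ is the gcd of the first $s+1$ partial sums of the coefficients of $f$.
\[
\begin{array}{l|l|l|l}
X & f & \text{partial sums} & \mathrm{elw}(X)\\ \hline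
V_1\text{: conic in }\mathbb{P}^2 & 2x-x^2 & 2,1 & (2,1)\\
S\text{: cubic in }\mathbb{P}^3 & 3x-3x^2+x^3 & 3,0,1 & (3,3,1)\\
V_2\text{: two quadrics in }\mathbb{P}^4 & 4x^2-4x^3+x^4 & 4,0,1 & (4,4,1)\\
\text{three quadrics in }\mathbb{P}^6 & 8x^3-12x^4+6x^5-x^6 & 8,-4,2,1 & (8,4,2,1)
\end{array}
\]
Genericity matters: a cubic surface with a rational point has all indices equal to $1$.
\end{example}

\section{From proper schemes to smooth varieties}\label{sec:smooth}

We prove Theorem~\ref{thm:smooth}. The plan is to replace $T$ by a smooth scheme $Y$ that carries the same indices, to embed $Y$ in $\mathbb{P}^M$, and to take a generic complete intersection of hypersurfaces of degree $N$ through $Y$. The linear system has base locus $Y$, so we blow up $Y$ in order to apply Proposition~\ref{prop:generic}. The new variety has many more subvarieties than $Y$. To keep them from lowering the indices we choose $N$ so divisible that $\mathcal{O}(N)$ is trivial in $K_0$ modulo $e_0$; then only the exceptional divisor contributes.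

\begin{example}\label{ex:plane}
Let $n=1$, $T=\operatorname{Spec}K$ with $[K:k]=e$. We want a curve realizing $(e,e)$. By the primitive element theorem $T$ is a closed point of $\mathbb{P}^2$. Let $\pi\colon B\to\mathbb{P}^2$ be its blow-up, $E\cong\mathbb{P}^1_K$ the exceptional curve, $\mathcal{L}=\pi^*\mathcal{O}(N)(-E)$ with $N$ large and $2e\mid N$, and $X$ the generic member of $|\mathcal{L}|$. By Proposition~\ref{prop:generic}, $\mathrm{elw}_0(X)$ is generated by the numbers $\chi(\mathcal{O}_Z)-\chi(\mathcal{L}^{-1}|_Z)=\deg\mathcal{L}|_Z$ for integral curves $Z\subset B$. For $Z=E$ we get $e$, since $\mathcal{L}|_E=\mathcal{O}(1)$ on $\mathbb{P}^1_K$. For $Z\ne E$ we get $N\deg\pi^*\mathcal{O}(1)|_Z-\deg(Z\cap E)$, which is divisible by $e$ because $Z\cap E$ is a $K$-scheme. So $\mathrm{elw}_0(X)=e$. The sequence $0\to\pi^*\mathcal{O}(-N)\to\mathcal{L}^{-1}\to\mathcal{O}_E(-1)\to0$ gives $\chi(\mathcal{L}^{-1})=\binom{N-1}{2}$, so $\chi(\mathcal{O}_X)=1-\binom{N-1}2=N(3-N)/2$. This is divisible by $e$ because $2e\mid N$. Hence $\mathrm{elw}(X)=(e,e)$.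
\end{example}

One feature is absent from the example. If $T$ has dimension $n$, its $n$-dimensional pieces cannot lie on an integral $X$ of dimension $n$. They are instead components of the complete intersection, $X$ is the residual part, and their Euler characteristics reappear, up to sign, in $\chi(\mathcal{O}_X)$.

We recall three facts. First, let $g\colon E'\to Y'$ be the projectivization of a vector bundle of rank $\rho$ and $\xi$ its tautological line bundle, equal to $\mathcal{O}(-1)$ on the fibers $\mathbb{P}^{\rho-1}$. Then in $G_0(Y')$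
\begin{equation}\label{eq:bundle}
g_*[\mathcal{O}]=[\mathcal{O}],\qquad g_*[\xi^i]=0\ \ (1\le i\le\rho-1),\qquad g_*[\xi^\rho]=(-1)^{\rho-1}[\text{line bundle}],
\end{equation}
the line bundle being $R^{\rho-1}g_*\xi^\rho$. Second, Bertini's irreducibility theorem \cite[Th.~6.3(4)]{Jouanolou}: over an infinite field, if $B'$ is geometrically irreducible and $\varphi$ is a morphism from $B'$ to a projective space whose image has dimension $\ge2$, then the preimage of a general hyperplane is geometrically irreducible. Third, for a morphism of finite type of noetherian schemes, the set of points with geometrically irreducible fiber is constructible \cite[9.7.7]{EGA}.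

\begin{proof}[Proof of Theorem~\ref{thm:smooth}]
Let $e_r=\mathrm{elw}_r(T)$ for $0\le r\le n$.

\medskip\noindent\emph{Step 1: the center.}
For each $r$, Lemma~\ref{lem:funct}(b) and Hironaka's theorem give finitely many smooth projective $r$-dimensional varieties $V'_{r,i}$, each mapping to $T$, such that $(e_r)$ is generated by $\mathrm{elw}_{r-1}(T)$ and the $\chi(\mathcal{O}_{V'_{r,i}})$. Let $A$ be the disjoint union of the $V'_{r,i}$ with $r<n$. Then $\mathrm{elw}_r(A)=(e_r)$ for $r<n$: the inclusion ``$\subset$'' is Lemma~\ref{lem:funct}(a), and ``$\supset$'' follows by induction on $r$. In dimension $n$ we will control only one number, $\chi(\mathcal{O}_X)$, so we build the relevant linear combination into the center. Write $e_n\equiv\sum m_i\chi(\mathcal{O}_{V'_{n,i}})\bmod e_{n-1}$; adding multiples of $e_{n-1}$, we may take $m_i\ge0$. Let $C$, possibly empty, be the disjoint union of $m_i$ copies of $V'_{n,i}$ for all $i$, with components $C_j$. Then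
\begin{equation}\label{eq:C}
\sum_j\chi(\mathcal{O}_{C_j})\equiv e_n\bmod e_{n-1}.
\end{equation}
The scheme $Y=A\sqcup C$ is smooth and projective and maps to $T$, so $\mathrm{elw}_r(Y)\subset(e_r)$ for $r\le n$.

\medskip\noindent\emph{Step 2: construction of $X$.}
Embed $Y$ in $P=\mathbb{P}^M_k$ with $m:=M-n\ge1$. Let $I$ be its ideal sheaf, $\pi\colon B\to P$ the blow-up of $Y$, $\iota\colon E\to B$ the exceptional divisor, $g=\pi|_E\colon E\to Y$, and $\xi=\mathcal{O}_E(E)$. Then $B$ is smooth, projective and geometrically integral. Over a component of $Y$ of dimension $a$, $g$ is the projectivized normal bundle, of rank $\rho=M-a$, with tautological bundle $\xi$. Choose $N>0$ divisible by $e_0\cdot M!$ such that $I(N-1)$ and $I(N)$ are globally generated. Put $\mathcal{L}=\pi^*\mathcal{O}(N)(-E)$ and $W=H^0(P,I(N))\subset H^0(B,\mathcal{L})$. Since $I\cdot\mathcal{O}_B=\mathcal{O}_B(-E)$, the space $W$ generates $\mathcal{L}$. Let $k_i=k(W^i)$, let $X_i\subset B_{k_i}$ be the zero scheme of $i$ generic sections from $W$, and put $k'=k_m$, $X=X_m$.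

Let $\varphi$ be the morphism from $B$ to projective space given by $W$. Its image has dimension $M$: for $0\ne h\in H^0(P,I(N-1))$, the sections $hx_0,\dots,hx_M\in W$ define on $P\setminus\{h=0\}$ the inclusion in $\mathbb{P}^M$, and this map is $\varphi$ followed by a linear projection. We show by induction on $i\le m$ that $X_i$ is geometrically irreducible, in particular nonempty, with $\dim\varphi(X_i)=M-i$. Suppose this holds for $i-1$. Then $\dim\varphi(X_{i-1})\ge n+1\ge2$; here $n\ge1$ is used. By Bertini's theorem the family of hyperplane sections of $X_{i-1}$ over $W_{k_{i-1}}$ has geometrically irreducible fibers over a dense set of rational points. A dense constructible set contains the generic point, whose fiber is $X_i$. The image $\varphi(X_i)$ is the intersection of the closed irreducible set $\varphi(X_{i-1})$ with a hyperplane not containing it, so its dimension is $M-i$. By Proposition~\ref{prop:generic}, $X$ is regular of dimension $n$, hence smooth because $\operatorname{char}k'=0$. So $X$ is smooth, projective and geometrically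 integral.

\medskip\noindent\emph{Step 3: removing $\mathcal{O}(N)$.}
By Lemma~\ref{lem:PM}, $1-[\mathcal{O}(-N)]=1-(1-x)^N=\sum_{i=1}^M(-1)^{i-1}\binom Nix^i$ in $K_0(P)$. For $1\le i\le M$ the integer $N/i$ is divisible by $e_0$, hence so is $\binom Ni=\frac Ni\binom{N-1}{i-1}$. Therefore $[\mathcal{L}^{-1}]=\pi^*[\mathcal{O}(-N)]\cdot[\mathcal{O}(E)]\equiv[\mathcal{O}(E)]$ modulo $e_0K_0(B)$. For $\beta\in G_0(B)$ put
\[
\Psi(\beta)=\chi\bigl(B,\beta(1-[\mathcal{L}^{-1}])^m\bigr),\qquad
\Psi_E(\beta)=\chi\bigl(B,\beta(1-[\mathcal{O}(E)])^m\bigr).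
\]
Then $\mathrm{elw}_r(X)=\Psi(F_{r+m}G_0(B))$ and $\chi(\mathcal{O}_X)=\Psi(1)$ by Proposition~\ref{prop:generic}, and
\begin{equation}\label{eq:cong}
\Psi(\beta)\equiv\Psi_E(\beta)\bmod e_0 .
\end{equation}

\medskip\noindent\emph{Step 4: $\mathrm{elw}_r(X)\subset(e_r)$ for $r\le n$.}
Let $\beta=[\mathcal{O}_Z]$ with $Z\subset B$ integral of dimension $\le r+m$. We claim $\beta(1-[\mathcal{O}(E)])^m\in\iota_*F_rG_0(E)$. If $Z\subset E$, the class is $\iota_*([\mathcal{O}_Z](1-\xi)^m)$, and Lemma~\ref{lem:rank}(c) applies $m$ times. If $Z\not\subset E$, the sequence $0\to\mathcal{O}_Z\to\mathcal{O}_Z(E)\to\mathcal{O}_{Z\cap E}(E)\to0$ gives $\beta(1-[\mathcal{O}(E)])=-[\mathcal{O}_{Z\cap E}(E)]\in\iota_*F_{r+m-1}G_0(E)$, and Lemma~\ref{lem:rank}(c) applies $m-1$ times. So $\Psi_E(\beta)\in\mathrm{elw}_r(E)\subset\mathrm{elw}_r(Y)\subset(e_r)$, and \eqref{eq:cong} concludes because $e_r\mid e_0$.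

\medskip\noindent\emph{Step 5: $e_r\in\mathrm{elw}_r(X)$ for $r<n$.}
Let $A_j$ be a component of $A$, $a=\dim A_j\le n-1$, $\rho=M-a$, and let $F$ be coherent on $A_j$ with support of dimension $s\le r$. On a fiber $\mathbb{P}^{\rho-1}$ of $g$ the bundle $\mathcal{L}$ is $\mathcal{O}(1)$, so the $m$ equations of $X$ cut out a linear space of expected dimension $b:=\rho-1-m=n-1-a\ge0$. To recover $F$ we cut $b$ more times. Let
\[
\beta_F=\iota_*\bigl((1-\xi)^b\,g^*[F]\bigr)\in F_{s+\rho-1-b}G_0(B)=F_{s+m}G_0(B).
\]
Expanding $(1-\xi)^{\rho-1}$ and using \eqref{eq:bundle} gives $g_*(1-\xi)^{\rho-1}=1$. Since $A_j$ is smooth and projective, $[F]\in K_0(A_j)$, and the projection formula yields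
\[
\Psi_E(\beta_F)=\chi\bigl(E,g^*[F]\,(1-\xi)^{b+m}\bigr)=\chi\bigl(A_j,[F]\cdot g_*(1-\xi)^{\rho-1}\bigr)=\chi(A_j,F).
\]
The congruence \eqref{eq:cong} is useful only once we know $e_0\in\mathrm{elw}_0(X)$, so we treat points first. If $F=\kappa(z)$ for a closed point $z$, then $\beta_F$ comes from $G_0(g^{-1}(z))$, and on $g^{-1}(z)$ the bundle $\pi^*\mathcal{O}(N)$ is trivial, so $\mathcal{L}^{-1}\cong\xi$ there. Thus $\Psi(\beta_F)=\Psi_E(\beta_F)=\chi(F)$ exactly. As $\mathrm{elw}_0(A)=(e_0)$, we get $e_0\in\mathrm{elw}_0(X)$. For general $F$, \eqref{eq:cong} now gives $\chi(A_j,F)\in\mathrm{elw}_r(X)+(e_0)=\mathrm{elw}_r(X)$. Hence $(e_r)=\mathrm{elw}_r(A)\subset\mathrm{elw}_r(X)$.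

\medskip\noindent\emph{Step 6: $r=n$.}
By Steps 4 and 5 and Lemma~\ref{lem:rank}(b), $\mathrm{elw}_n(X)=(e_{n-1},\chi(\mathcal{O}_X))$. From $1-[\mathcal{O}(E)]=-\iota_*\xi$ and \eqref{eq:cong} with $\beta=1$,
\[
\chi(\mathcal{O}_X)\equiv-\chi\bigl(E,\xi(1-\xi)^{m-1}\bigr)=-\sum_{i=1}^{m}(-1)^{i-1}\binom{m-1}{i-1}\chi(E,\xi^i)\mod e_0 .
\]
Over a component of $A$ we have $\rho>m$, so all terms vanish by \eqref{eq:bundle}. Over $C_j$ we have $\rho=m$. Only $i=m$ survives, and its contribution is $-(-1)^{m-1}(-1)^{m-1}\chi(C_j,\mathcal{N}_j)=-\chi(C_j,\mathcal{N}_j)$ for a line bundle $\mathcal{N}_j$. By Lemma~\ref{lem:rank}(a), $\chi(C_j,\mathcal{N}_j)\equiv\chi(\mathcal{O}_{C_j})$ modulo $\mathrm{elw}_{n-1}(C_j)\subset(e_{n-1})$. With \eqref{eq:C} and $e_{n-1}\mid e_0$ we get $\chi(\mathcal{O}_X)\equiv-e_n\bmod e_{n-1}$, so $\mathrm{elw}_n(X)=(e_{n-1},e_n)=(e_n)$.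
\end{proof}

The hypothesis $n\ge1$ cannot be dropped: a geometrically integral variety of dimension $0$ is a rational point and has index $1$.

\section{A threefold with indices $(8,8,2,1)$}\label{sec:V3}

If $e_3=1$ and all $e_r$ are powers of $2$, Proposition~\ref{prop:nec} forces $e_2\mid2$ and $e_1\mid e_0\mid8$. The extreme case $(8,8,2,1)$ satisfies condition (iii) of Theorem~\ref{thm:class}, so we have to realize it. The intersection of three quadrics in Example~\ref{ex:ci} misses it by a factor $2$ in $e_1$. We start instead from the double cover of $\mathbb{P}^3$ branched along a quartic surface. Its structure sheaf pushes forward to $1+(1-x)^2=2-2x+x^2$, whose partial sums $2,0,1,1$ are the Euler characteristics of the preimages of a point, a line, a plane and $\mathbb{P}^3$. The $0$ is what we want: lines contribute nothing. It remains to multiply the degrees of points by $4$ and to make planes occur only with even multiplicity. For this we replace $\mathbb{P}^3$ by a form attached to a division algebra of degree $4$, and the form must still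 carry $\mathcal{O}(2)$, which requires the Brauer class to be killed by $2$.

We recall what is needed; let $\operatorname{char}k\ne2$. The quaternion algebra $(a,b)$ is generated by $i,j$ with $i^2=a$, $j^2=b$, $ij=-ji$; its class in $\mathrm{Br}(k)$ is killed by $2$, and it is split by $k(\sqrt a)$. By a theorem of Albert, $D=(a,b)\otimes(c,d)$ is a division algebra if and only if the quadratic form $\langle a,b,-ab,-c,-d,cd\rangle$ is anisotropic. For a central simple algebra $D$ of dimension $16$, the Severi--Brauer variety $Z=SB(D)$ parametrizes the $4$-dimensional right ideals of $D$. If a field $K$ splits $D$, say $D_K=\operatorname{End}(U)$, these ideals are the spaces $\operatorname{Hom}(U,\lambda)$ for lines $\lambda\subset U$. So $Z_K\cong\mathbb{P}^3_K$, and the tautological bundle $J\subset D\otimes\mathcal{O}_Z$, a sheaf of right $D$-modules, becomes $\operatorname{Hom}(U,\mathcal{O}(-1))\cong\mathcal{O}(-1)^{\oplus4}$. Finally, if $2[D]=0$ in $\mathrm{Br}(k)$, there is a line bundle $\mathcal{M}$ on $Z$ with $\mathcal{M}_{\bar k}\cong\mathcal{O}(2)$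 (Lichtenbaum; see \cite[\S5.4]{GS}).

\begin{lemma}\label{lem:SB}
Let $k=\mathbb{Q}(a,b,c,d)$ with independent variables, $D=(a,b)\otimes(c,d)$ and $Z=SB(D)$. Then $D$ is a division algebra. If $\beta\in F_2G_0(Z)$ and $\beta_{\bar k}=n_1x+n_2x^2+n_3x^3$ on $\mathbb{P}^3_{\bar k}$, then $2\mid n_1$ and $4\mid n_3$.
\end{lemma}

\begin{proof}
Let $v\colon k^*\to\mathbb{Z}^4$ be the valuation that sends a polynomial to the lexicographically smallest exponent of its monomials. The six entries $u_i$ of the form above have values $1000$, $0100$, $1100$, $0010$, $0001$, $0011$, which are distinct modulo $2$. So the nonzero terms of a sum $\sum u_iy_i^2$ have distinct values, and the sum vanishes only if all $y_i=0$. Thus $D$ is a division algebra.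

For $F$ coherent on $Z$, the group $H^i(Z,F\otimes J)$ is a right $D$-module of finite dimension, hence free, so its $k$-dimension $4h^i(F_{\bar k}(-1))$ is divisible by $16$. Replacing $F$ by $F\otimes\mathcal{M}^t$, we get $4\mid\chi(\mathbb{P}^3,\beta_{\bar k}(j))$ for all $\beta\in G_0(Z)$ and all odd $j$. Take $j=\pm1$, with $[\mathcal{O}(-1)]=1-x$ and $[\mathcal{O}(1)]=1+x+x^2+x^3$:
\[
\chi(\beta_{\bar k}(-1))=n_1+(n_2-n_1)+(n_3-n_2)=n_3,\qquad
\chi(\beta_{\bar k}(1))=3n_1+2n_2+n_3 .
\]
So $4\mid n_3$, and then $3n_1$ is even.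
\end{proof}

\begin{proposition}\label{prop:V3}
There is an integral proper threefold $V_3$ over a purely transcendental extension of $\mathbb{Q}$ with $\mathrm{elw}(V_3)=(8,8,2,1)$.
\end{proposition}

\begin{proof}
Let $k,D,Z$ be as in Lemma~\ref{lem:SB} and $\mathcal{M}$ as above. The space $W=H^0(Z,\mathcal{M}^2)$ generates $\mathcal{M}^2$, as this holds for $\mathcal{O}(4)$ over $\bar k$. Let $\mathrm{Tot}(\mathcal{M})$ be the total space of $\mathcal{M}$, $y$ the tautological section, and
\[
\mathcal{X}=\{(y,s)\ :\ y^2=s\}\subset\mathrm{Tot}(\mathcal{M})\times W .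
\]
The surjection $W\otimes\mathcal{O}_Z\to\mathcal{M}^2$ splits locally, so $\mathcal{X}\to\mathrm{Tot}(\mathcal{M})$ is an affine bundle of rank $\dim W-1$, and $\mathcal{X}\to\mathrm{Tot}(\mathcal{M})\to Z$ has total rank $\dim W$. Let $V_3$ be the generic fiber of $\mathcal{X}\to W$, over $k'=k(W)$. It is the finite flat double cover $h\colon V_3\to Z_{k'}$ given by $y^2=s$ for the generic section $s$, with $h_*\mathcal{O}=\mathcal{O}\oplus\mathcal{M}^{-1}$. Lemma~\ref{lem:spread} with $m=0$ shows that $V_3$ is integral of dimension $3$ and, with the projection formula,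
\[
\mathrm{elw}_s(V_3)=\{\chi(Z,\beta(1+[\mathcal{M}^{-1}]))\ :\ \beta\in F_sG_0(Z)\}.
\]
We compute over $\bar k$, where $1+[\mathcal{M}^{-1}]=2-2x+x^2$. For $\beta=1$ we get $\chi(\mathcal{O}_{V_3})=1$, so $\mathrm{elw}_3=1$. For $\beta\in F_2G_0(Z)$, written as in Lemma~\ref{lem:SB} by means of Lemma~\ref{lem:PM},
\[
\chi\bigl(\beta_{\bar k}(2-2x+x^2)\bigr)=2n_1+(2n_2-2n_1)+(2n_3-2n_2+n_1)=n_1+2n_3 .
\]
This is even, so $\mathrm{elw}_2\subset2\mathbb{Z}$; equality holds as $2\,\mathrm{elw}_3\subset\mathrm{elw}_2$ by Theorem~\ref{thm:odd}. If $\beta\in F_1G_0(Z)$ we can take $n_1=0$, and the value is $2n_3\in8\mathbb{Z}$. So $\mathrm{elw}_0\subset\mathrm{elw}_1\subset8\mathbb{Z}$. Finally $k(\sqrt a,\sqrt c)$ splits $D$, so $Z$ has a closed point $z$ of degree dividing $4$. For $\beta=[\kappa(z)]$ we have $n_3=\deg z$, which forces $\deg z=4$ and gives the value $8\in\mathrm{elw}_0$.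
\end{proof}

\section{The classification for $n\le3$}\label{sec:class}

We have the building blocks
\[
\mathrm{elw}(V_1)=(2,1),\quad\mathrm{elw}(V_2)=(4,4,1),\quad\mathrm{elw}(V_3)=(8,8,2,1),\quad\mathrm{elw}(S)=(3,3,1)
\]
and two operations: disjoint union takes gcds, and a finite extension of the ground field multiplies all indices by its degree. We scale each block so that its top index has the desired valuation at one prime. The lower indices of the block are large, so they do not drop below the prescribed values.

\begin{proof}[Proof of Theorem~\ref{thm:class}]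
The implication (ii)$\Rightarrow$(i) is trivial, and (i)$\Rightarrow$(iii) follows from the chain of ideals and Proposition~\ref{prop:nec}. We prove (iii)$\Rightarrow$(ii). For $n=0$ take $\operatorname{Spec}\mathbb{Q}(t)$ over $\mathbb{Q}(t^{e_0})$. Let $1\le n\le3$, and put $a_r=v_2(e_r)$, $b_r=v_3(e_r)$. Below only indices $\le n$ are meant. From (C1), $e_0\mid2e_1$, $e_0\mid12e_2$, $e_2\mid2e_3$ and $e_0\mid\mu_{\rm td}(n)e_n\mid24e_n$ we get
\begin{align}
&a_0\ge\dots\ge a_n,\qquad a_0\le a_1+1,\qquad a_0\le a_2+2,\qquad a_2\le a_3+1,\label{eq:a}\\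
&b_0=b_1,\qquad b_0\le b_2+1,\qquad b_2=b_3,\label{eq:b}\\
&v_p(e_0)=\dots=v_p(e_n)\quad\text{for }p\ge5.\label{eq:p}
\end{align}

The four blocks are defined over finitely generated purely transcendental extensions of $\mathbb{Q}$. Let $K$ be obtained by adjoining all the variables together. It is purely transcendental over each field of definition, so by Corollary~\ref{cor:trans} the blocks keep their indices over $K$. Let $k=K(t)$. For a proper $K$-scheme $V$ and $d\ge1$, let $d*V$ be $V_{K(t^{1/d})}$ viewed as a $k$-scheme. The field $K(t^{1/d})$ is purely transcendental over $K$ and of degree $d$ over $k$, so $\mathrm{elw}_r(d*V)=d\cdot\mathrm{elw}_r(V)$ by Corollary~\ref{cor:trans} and Lemma~\ref{lem:funct}(d). Let $u_2$ and $u_3$ be the prime-to-$2$ and prime-to-$3$ parts of $e_0$, and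
\[
T=(e_0*\operatorname{Spec}K)\ \sqcup\ \bigsqcup_{1\le r\le n}(2^{a_r}u_2*V_r)\ \sqcup\ (3^{b_2}u_3*S),
\]
the last piece being present only for $n\ge2$. Then $\dim T\le n$.

\emph{Each piece $Y$ has $e_s\mid\mathrm{elw}_s(Y)$ for $s\le n$.} It suffices to treat $s\le\dim Y$, because $\mathrm{elw}_s(Y)=\mathrm{elw}_{\dim Y}(Y)$ and $e_s\mid e_{\dim Y}$ for larger $s$. The point has $\mathrm{elw}_0=e_0$. For $Y=2^{a_r}u_2*V_r$ and $p\ne2$ we have $v_p(e_s)\le v_p(e_0)=v_p(u_2)$. For $p=2$ we need $a_s\le a_r+v_2(\mathrm{elw}_s(V_r))$. This is an equality for $s=r$; for $s<r$ it follows from \eqref{eq:a}: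
\[
\begin{array}{ll}
r=1: & a_0\le a_1+1;\\
r=2: & a_1\le a_0\le a_2+2;\\
r=3: & a_2\le a_3+1,\quad a_1\le a_0\le a_2+2\le a_3+3 .
\end{array}
\]
For $Y=3^{b_2}u_3*S$ and $p\ne3$ we have $v_p(e_s)\le v_p(e_0)=v_p(u_3)$. For $p=3$ we need $b_0,b_1\le b_2+1$, which is \eqref{eq:b}, and $b_2\le b_2$.

\emph{The gcd is not larger than $e_r$.} We need $v_p(\mathrm{elw}_r(T))\le v_p(e_r)$ for all $p$. The point gives $v_p(\mathrm{elw}_r(T))\le v_p(e_0)$, which settles $r=0$, the primes $p\ge5$ by \eqref{eq:p}, and $p=3$, $r=1$ by \eqref{eq:b}. For $p=2$, $r\ge1$, the piece $2^{a_r}u_2*V_r$ has $\mathrm{elw}_r=2^{a_r}u_2$. For $p=3$, $r\ge2$, the last piece has $\mathrm{elw}_r=3^{b_2}u_3$ and $b_2=b_r$.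

So $\mathrm{elw}_r(T)=(e_r)$ for $0\le r\le n$ by Lemma~\ref{lem:funct}(c), and Theorem~\ref{thm:smooth} gives a smooth projective geometrically integral variety of dimension $n$ in characteristic $0$ that realizes the sequence.
\end{proof}

\begin{example}
Take $(24,24,2,1)$. Then $(a_r)=(3,3,1,0)$, $(b_r)=(1,1,0,0)$, $u_2=3$, $u_3=8$. The pieces $24*\operatorname{Spec}K$, $24*V_1$, $6*V_2$, $3*V_3$, $8*S$ have indices $\mathrm{elw}_0,\dots,\mathrm{elw}_3$ equal to $(24,24,24,24)$, $(48,24,24,24)$, $(24,24,6,6)$, $(24,24,6,3)$, $(24,24,8,8)$. The termwise gcd is $(24,24,2,1)$.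
\end{example}

\begin{thebibliography}{9}

\bibitem{EGA} EGA IV$_3$.

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{GS} Gille and Szamuely, \emph{Central Simple Algebras and Galois Cohomology}.

\bibitem{Jouanolou} Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{Kollar} J\'anos Koll\'ar, \emph{Esnault--Levine--Wittenberg indices}, arXiv:1312.3923 (2013).

\bibitem{Lipman} Lipman, \emph{Desingularization of two-dimensional schemes}, Ann. of Math. (1978).

\end{thebibliography}
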